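\title{Product sets of arithmetic progressions and the multiplication table}

\begin{abstract}
We prove that every arithmetic progression $\mathcal A$ of $N$ integers, with $N$ large, has $\gg N^2(\log N)^{-2\theta}(\log\log N)^{-3/2}$ distinct products $aa'$, where $\theta=1-\frac{1+\log\log4}{\log4}$. This is the order of magnitude of the number of distinct entries of the $N\times N$ multiplication table, so no progression has a product set of smaller order than $\{1,\dots,N\}$. We also show that a sequence of progressions attains this order if and only if $\max_{x\in\mathcal A}|x|/(|\mathcal A|\gcd(\mathcal A))$ stays bounded. The proof counts products $mPQ$ with two large primes $P,Q$, reduces the count to pairs of close divisors of $m$, and ends with a ballot problem for a Poisson random walk.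
\end{abstract}

\section{Introduction}

For a set $\mathcal A$ of integers let $\mathcal A\cdot\mathcal A=\{aa':a,a'\in\mathcal A\}$. If $|\mathcal A|=N$, then $|\mathcal A\cdot\mathcal A|\le N(N+1)/2$, and the product set is much smaller only if many equations $a_1a_2=a_3a_4$ hold in $\mathcal A$; the geometric progression $\{1,2,\dots,2^{N-1}\}$ has just $2N-1$ products. An arithmetic progression is built by addition, and one expects it to have few such coincidences. The question is how few.

For $[N]=\{1,\dots,N\}$ this is the Erd\H{o}s multiplication table problem. Put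
\[
\theta=1-\frac{1+\log\log4}{\log4},\qquad F(N)=\frac{N^2}{(\log N)^{2\theta}(\log\log N)^{3/2}},
\]
so that $2\theta=0.086\ldots$. Ford proved that
\begin{equation}\label{eq:ford}
|[N]\cdot[N]|\asymp F(N).
\end{equation}
Every coincidence between nonzero integers has the form $(\alpha\beta)(\gamma\delta)=(\alpha\gamma)(\beta\delta)$. In $[N]$ the four numbers in parentheses only have to be at most $N$. In a progression with a large difference they must also lie in one residue class, and in a progression far from the origin they must be nearly equal. One therefore guesses that $[N]$ has the smallest product set up to a constant factor. It is known that every finite arithmetic progression $\mathcal A\subseteq\mathbb Z$ satisfies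
\[
|\mathcal A\cdot\mathcal A|\ge\frac{|\mathcal A|^2}{(\log|\mathcal A|)^{2\theta}(\log\log|\mathcal A|)^{7+o(1)}},
\]
and the conjecture posed in the paper of Xu and Zhou \cite{XZ} is that $|\mathcal A\cdot\mathcal A|\gg F(|\mathcal A|)$ for $|\mathcal A|$ sufficiently large. We prove it.

\begin{theorem}\label{thm:main}
For every finite arithmetic progression $\mathcal A\subset\mathbb Z$ with $N=|\mathcal A|$ sufficiently large, $|\mathcal A\cdot\mathcal A|\gg F(N)$.
\end{theorem}

By \eqref{eq:ford} the exponents $2\theta$ and $3/2$ are optimal. To say which progressions attain the order $F(N)$, we measure how far a progression is from $[N]$ by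
\[
\Lambda(\mathcal A)=\frac{\max_{x\in\mathcal A}|x|}{|\mathcal A|\cdot\gcd(\mathcal A)}.
\]
A dilation changes neither $|\mathcal A\cdot\mathcal A|$ nor $\Lambda$. When $\gcd(\mathcal A)=1$, the set $\mathcal A$ consists of $N$ integers of the interval $[-\Lambda N,\Lambda N]$, so $\Lambda$ measures its sparsity in the smallest symmetric interval that contains it. For example, $\Lambda=1$ for $\{d,2d,\dots,Nd\}$, $\Lambda=1+M/N$ for $\{M+1,\dots,M+N\}$ with $M\ge0$, and $d/2<\Lambda\le d$ for $\{1,1+d,\dots,1+(N-1)d\}$ (all with $N\ge2$). Let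
\[
\kappa=\frac{\log(2\log2)}{\log2}=0.471\ldots .
\]

\begin{theorem}\label{thm:sharp}
Let $\mathcal A\subset\mathbb Z$ be a finite arithmetic progression with $N=|\mathcal A|$ sufficiently large. With $\Lambda=\Lambda(\mathcal A)$ and $\Lambda_*=\min(\Lambda,2^{\frac12\sqrt{\log\log N}})$,
\[
F(N)\,\frac{\Lambda_*^{\kappa}}{(\log(\Lambda_*+2))^{10}}\ \ll\ |\mathcal A\cdot\mathcal A|\ \ll\ \Lambda^2F(N).
\]
Consequently, along any sequence of progressions with $|\mathcal A|\to\infty$, $|\mathcal A\cdot\mathcal A|\asymp F(|\mathcal A|)$ holds if and only if $\Lambda(\mathcal A)$ stays bounded.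
\end{theorem}

Some truncation of $\Lambda$ in the lower bound is necessary: for $\Lambda=N$ the quantity $F(N)\Lambda^\kappa(\log(\Lambda+2))^{-10}$ is of larger order than $N^2$. Ford's theorem \eqref{eq:ford} is used only for the upper bound in Theorem~\ref{thm:sharp}.

Throughout, $X\ll Y$ and $Y\gg X$ mean $X\le CY$ for an absolute constant $C$, and $X\asymp Y$ means $X\ll Y\ll X$. All implied constants and the constants $c,c',c_0,C_1,C_2,K$ are absolute; they are possibly ineffective, because we use the Siegel--Walfisz theorem. The symbol $\log_2$ denotes the logarithm to base $2$, and $\varphi$ is Euler's function.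

\section{The idea: products $mPQ$ and close divisors}\label{sec:idea}

This section is a guide to the proof; nothing in it is used later.

Counting all coincidences $a_1a_2=a_3a_4$ and applying the Cauchy--Schwarz inequality gives $|\mathcal A\cdot\mathcal A|\gg N^2\min(1,\Lambda/\log N)$ (Proposition~\ref{prop:energy}). This settles the case $\Lambda\ge\log N$, but for bounded $\Lambda$ it yields only $N^2/\log N$. For smaller $\Lambda$ we apply Cauchy--Schwarz only to products whose representations we control, namely to integers $mPQ$, where $m\le N^{1/4}$ is squarefree and $P,Q>N^{1/4}$ are primes. Such an integer determines $m$ and $\{P,Q\}$, and it lies in $\mathcal A\cdot\mathcal A$ as soon as $uP$ and $(m/u)Q$ lie in $\mathcal A$ for some divisor $u$ of $m$.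

\begin{example}\label{ex:pq}
Let $\mathcal A=[N]$ with $4\mid N$, and use only the elements of $(3N/4,N]$. Let $m=pq\le N^{1/4}$ with primes $p<q$. Each divisor $u\in\{1,p,q,pq\}$ gives a box of pairs of primes,
\[
\frac{3N}{4u}<P\le\frac Nu,\qquad \frac{3Nu}{4m}<Q\le\frac{Nu}m .
\]
By the prime number theorem the box contains $\asymp\frac{N}{u\log N}\cdot\frac{Nu}{m\log N}=\frac{N^2}{m\log^2N}$ pairs, whatever $u$ is. The boxes of $u<u'$ overlap only if $u'/u<4/3$. The ratios of two distinct divisors are $p$, $q$, $pq$ and $q/p$, so only the boxes of $p$ and $q$ can overlap (Figure~\ref{fig:boxes}). If $q\ge4p/3$, then $m$ contributes four disjoint boxes. If $q<4p/3$, it contributes at least three. Let $W$ be the number of ordered pairs $(u,u')$ whose boxes overlap; then $W=4$ or $W=6$, and $4^2/W$, which is $4$ or $8/3$, is the number of boxes that Cauchy--Schwarz recovers. Since $m$ contributes in proportion to $1/m$, the prime $q$ has weight $1/q$. By Mertens' theorem the primes $q\in(p,4p/3)$ have total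 weight $\ll1/\log p$, while the primes $q\in(p,p^2]$ have total weight $\log2+O(1/\log p)$. An overlap is thus an event of relative weight $\ll1/\log p$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(5.1,0) node[right]{$\log P$};
\draw[->] (0,0)--(0,5) node[above]{$\log Q$};
\draw[dashed,gray] (0.5,4.9)--(4.9,0.5);
\fill[gray!50] (2.2,2.2) rectangle (2.5,2.5);
\draw (3.8,0.2) rectangle (4.5,0.9) node[above right]{$u=1$};
\draw (2.2,1.8) rectangle (2.9,2.5) node[right]{$u=p$};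
\draw (1.8,2.2) rectangle (2.5,2.9) node[above right]{$u=q$};
\draw (0.2,3.8) rectangle (0.9,4.5) node[above right]{$u=pq$};
\end{tikzpicture}
\caption{The case $m=pq$ with primes $p<q$. Each divisor $u$ of $m$ gives a square of side $\log(4/3)$ in the coordinates $(\log P,\log Q)$, formed by the pairs with $uP$ and $(m/u)Q$ in $(3N/4,N]$. The squares for $u=p$ and $u=q$ overlap (shaded) when $q/p<4/3$.}\label{fig:boxes}
\end{figure}

Now let $m=p_1\cdots p_k$ with $p_1<\dots<p_k$, and sort the primes into $n$ blocks, the $j$th block consisting of the primes with $\log p$ between $2^{j-1}$ and $2^j$. Each block has weight about $\log2$, and $2^n\asymp\log N$. The integer $m$ gives $2^k$ boxes. Consider two divisors $u\ne u'$ and let $p_I$, in block $j$, be the largest prime dividing exactly one of them. There are $2^{k+I-1}$ such pairs $(u,u')$, against $2^k$ pairs with $u=u'$, and each of them overlaps with weight about $2^{-j}$, as in the example. So overlaps do no harm if $I\le j+O(1)$, that is, if the number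 $B_j$ of prime factors of $m$ in the first $j$ blocks is at most $j+O(1)$ for all $j$.

For a progression with difference $d$ and $\gcd(\mathcal A)=1$, an overlap needs more: $u\equiv u'\pmod d$, and $u'/u$ within $d/\Lambda$ of $1$. The prime $p_I$ is confined to one of $\varphi(d)$ classes and to a window of relative width $d/\Lambda$, which lowers the weight by the factor
\[
D=\Lambda\varphi(d)/d .
\]
The condition becomes $B_j\le j+h$ with $2^h\approx D$: we can afford $h$ more prime factors.

The integers $m$ with $b_j$ prime factors in block $j$ have weight about $(\log2)^k/\prod_jb_j!$, and $\sum1/\prod_jb_j!=n^k/k!$ over all $b$ with $b_1+\dots+b_n=k$. So the integers with $k$ prime factors contribute in proportion to $(2\log2)^kn^k/k!$, divided by an overlap factor of at least $\max(1,2^{k-n-h})$. Passing from $k$ to $k+1$ multiplies this by $2\log2\cdot\frac n{k+1}$ for $k<n+h$ and by $\log2\cdot\frac n{k+1}$ for $k\ge n+h$. Since $\log2<1<2\log2$, the best choice is $k\approx n+h$ when $h$ is small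 compared with $n$. For $h=0$ Stirling's formula gives $(2e\log2)^nn^{-1/2}$, and the condition $B_j\le j$ for all $j$ is a ballot condition that costs a further factor $1/n$. As $2e\log 2=2^{2-2\theta}$ and $n\asymp\log\log N$, we arrive at
\[
\frac{N^2}{\log^2N}\,(\log N)^{2-2\theta}(\log\log N)^{-3/2}=F(N).
\]
Each of the $h$ extra primes gains a factor $2\log2=2^\kappa$, which is the source of $\Lambda^\kappa$ in Theorem~\ref{thm:sharp}. This gain is also needed for Theorem~\ref{thm:main}. To count primes in a residue class modulo $d$ in a window of relative width $d/\Lambda$ we must discard the primes below $z\approx\Lambda^2$. This removes about $\log_2\log z$ blocks and loses a power of $\log z$, which the factor $2^{\kappa h}$ recovers.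

\section{Tools and normalization}\label{sec:tools}

Let $\pi(y;q,b)$ be the number of primes $p\le y$ with $p\equiv b\pmod q$, and $\operatorname{li}(y)=\int_2^y dt/\log t$. We use the following results.
\begin{description}
\item[(SW)] \emph{Siegel--Walfisz.} For $q\le(\log y)^2$ and $\gcd(b,q)=1$,
$\pi(y;q,b)=\operatorname{li}(y)/\varphi(q)+O(ye^{-c\sqrt{\log y}})$.
\item[(BT)] \emph{Brun--Titchmarsh, in the form of Montgomery and Vaughan.} For $x>0$, $y>q$ and $\gcd(b,q)=1$,
$\pi(x+y;q,b)-\pi(x;q,b)\le\dfrac{2y}{\varphi(q)\log(y/q)}$.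
\item[(M)] \emph{Mertens.} $\sum_{p\le y}1/p=\log\log y+c+O(1/\log y)$.
\item[(St)] \emph{Stirling.} $t!\asymp t^{1/2}(t/e)^t$ for integers $t\ge1$.
\item[(HT)] \emph{Hitting time theorem} (Otter, Dwass, Kemperman; see \cite{HK}). Let $S_0=0$ and let $S$ be a random walk with independent, identically distributed integer steps $\ge-1$. Then for integers $\ell,t\ge1$,
$\mathbb P(S\text{ first hits }-\ell\text{ at time }t)=\frac\ell t\,\mathbb P(S_t=-\ell)$.
\end{description}

Write $\mathcal A=\{a+id:0\le i<N\}$ with $d\ge1$. Dividing $\mathcal A$ by $\gcd(\mathcal A)=\gcd(a,d)$ and, if necessary, replacing it by $-\mathcal A$, we change neither $|\mathcal A\cdot\mathcal A|$ nor $\Lambda$. So we assume from now on that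
\[
\gcd(a,d)=1,\qquad X:=\max_{x\in\mathcal A}|x|=\max\mathcal A,\qquad \Lambda=X/N .
\]
Every element of $\mathcal A$ is then coprime to $d$. Since $\mathcal A\subset[-X,X]$, we have $(N-1)d\le2X$, and for $N\ge3$
\begin{equation}\label{eq:basic}
d\le3\Lambda,\qquad\Lambda\ge\tfrac13,\qquad X\ge N/3 .
\end{equation}

It is convenient to work with positive elements of comparable size. Let $N'=\lceil N/4\rceil$ and let $\mathcal A'$ be the set of the $N'$ largest elements of $\mathcal A$; these are the integers $\equiv a\pmod d$ in $(X-N'd,X]$. For $N\ge21$ we have $3N'\le N$ and $N'd\le\frac{N+3}4\cdot\frac{2X}{N-1}\le0.6X$. Hence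
\begin{equation}\label{eq:top}
\mathcal A'\subset(X-N'd,X]\subset[X/3,X],
\end{equation}
and two elements of $\mathcal A'$ differ by less than $N'd$.

\section{Sparse progressions}\label{sec:energy}

\begin{proposition}\label{prop:energy}
For large $N$, $|\mathcal A\cdot\mathcal A|\gg N^2\big/\big(1+\frac{\log N}\Lambda\big)$. In particular $|\mathcal A\cdot\mathcal A|\gg N^2$ if $\Lambda\ge\log N$.
\end{proposition}

\begin{proof}
Let $E$ be the number of quadruples $(m_1,m_2,m_3,m_4)\in\mathcal A'^4$ with $m_1m_2=m_3m_4$. If $\nu(x)$ is the number of pairs in $\mathcal A'^2$ with product $x$, then $\sum_x\nu(x)=N'^2$ and $\sum_x\nu(x)^2=E$, so Cauchy--Schwarz gives $|\mathcal A\cdot\mathcal A|\ge N'^4/E$. It suffices to show $E\ll N^2(1+\frac{\log N}\Lambda)$.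

There are at most $2N'^2$ solutions with $m_1\in\{m_3,m_4\}$. For any other solution put $\alpha=\gcd(m_1,m_3)$, $m_1=\alpha\beta$, $m_3=\alpha\gamma$, with $\gcd(\beta,\gamma)=1$. Then $\beta m_2=\gamma m_4$, so $m_2=\gamma\delta$ and $m_4=\beta\delta$ for an integer $\delta\ge1$, and $\beta\ne\gamma$, $\alpha\ne\delta$. The divisors $\alpha,\beta$ of $m_1$ are coprime to $d$. From $d\mid m_1-m_3=\alpha(\beta-\gamma)$ and $d\mid m_1-m_4=\beta(\alpha-\delta)$ we get that $\beta-\gamma$ and $\alpha-\delta$ are nonzero multiples of $d$, and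
\[
|\beta-\gamma|<N'd/\alpha,\qquad|\alpha-\delta|<N'd/\beta .
\]
Hence $\alpha,\beta<N'$, and given $(\alpha,\beta)$ there are at most $2N'/\alpha$ choices of $\gamma$ and $2N'/\beta$ choices of $\delta$. As $\alpha\beta\ge X/3$, each pair $(\alpha,\beta)$ gives at most $12N'^2/X$ solutions. For fixed $\beta<N'$ coprime to $d$, the condition $\alpha\beta\in\mathcal A'$ puts $\alpha$ in one class modulo $d$ and in a half-open interval of length $N'd/\beta$; this leaves at most $N'/\beta+1\le2N'/\beta$ values. Summing over $\beta$,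
\[
E\le2N'^2+\frac{12N'^2}X\cdot2N'(1+\log N)\ll N^2+\frac{N^3\log N}{\Lambda N}.\qedhere
\]
\end{proof}

\section{Reduction to close divisors}\label{sec:reduction}

In Sections \ref{sec:reduction} and \ref{sec:blocks} we assume that $\Lambda<\log N$ and that $N$ is large. By \eqref{eq:basic} this gives $d\le3\log N$ and $N/3\le X\le N\log N$, which puts us in the range of (SW). Put
\[
T=\frac{Nd}{\varphi(d)\log N},\qquad\rho=\frac d\Lambda\le3 .
\]

\begin{lemma}\label{lem:primes}
Let $1\le u\le N^{1/4}$ be coprime to $d$, and let $\pi_u$ be the number of primes $P$ with $uP\in\mathcal A'$. Then $\pi_u\asymp T/u$, and each such prime exceeds $N^{1/4}$.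
\end{lemma}

\begin{proof}
The primes counted are those in one reduced class modulo $d$ and in the interval $((X-N'd)/u,X/u]$. By \eqref{eq:top} both endpoints $y$ satisfy $N^{3/4}/9\le X/(3u)\le y\le N(\log N)/u$. This proves the last claim, and it gives $d\le(\log y)^2$. So (SW) at both endpoints yields
\[
\pi_u=\frac1{\varphi(d)}\int_{(X-N'd)/u}^{X/u}\frac{dt}{\log t}+O\Big(\frac{N\log N}u\,e^{-c'\sqrt{\log N}}\Big).
\]
In the integral $\log t\asymp\log N$, so the main term is $\asymp\frac{N'd}{u\varphi(d)\log N}\asymp T/u$. Since $T\ge N/\log N$, the error term is $o(T/u)$, uniformly in $u$.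
\end{proof}

The next quantity counts the pairs of divisors whose boxes can overlap. For $m\ge1$ let
\[
W(m)=\#\{(u,u'):u\mid m,\ u'\mid m,\ u\equiv u'\ (\mathrm{mod}\ d),\ |u-u'|\le\rho\min(u,u')\}.
\]

\begin{proposition}\label{prop:reduction}
Let $\mathcal M$ be a nonempty set of squarefree integers $m\le N^{1/4}$, coprime to $d$, each with exactly $k$ prime factors. Then
\[
|\mathcal A\cdot\mathcal A|\gg T^2\,4^k\,\frac{\big(\sum_{m\in\mathcal M}1/m\big)^2}{\sum_{m\in\mathcal M}W(m)/m}.
\]
\end{proposition}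

\begin{proof}
Fix $m\in\mathcal M$. For an ordered pair of primes $(P,Q)$ let $\nu(P,Q)$ be the number of $u\mid m$ with $uP\in\mathcal A'$ and $(m/u)Q\in\mathcal A'$, and let $R_m$ be the set of pairs with $\nu(P,Q)\ge1$. For $(P,Q)\in R_m$ we have $mPQ\in\mathcal A\cdot\mathcal A$. By Lemma~\ref{lem:primes}, $P,Q>N^{1/4}\ge m$, so the integer $mPQ$ determines $m$ (its part composed of primes $\le N^{1/4}$) and $\{P,Q\}$. Therefore
\begin{equation}\label{eq:inject}
|\mathcal A\cdot\mathcal A|\ge\frac12\sum_{m\in\mathcal M}|R_m| .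
\end{equation}

By Lemma~\ref{lem:primes}, $\sum_{P,Q}\nu(P,Q)=\sum_{u\mid m}\pi_u\pi_{m/u}\gg2^kT^2/m$. The second moment is
\[
\sum_{P,Q}\nu(P,Q)^2=\sum_{u,u'\mid m}\#\{P:uP,u'P\in\mathcal A'\}\cdot\#\{Q:\tfrac muQ,\tfrac m{u'}Q\in\mathcal A'\}.
\]
Suppose that some prime $P$ has $uP,u'P\in\mathcal A'$. Then $P\nmid d$, because elements of $\mathcal A'$ are coprime to $d$, and $d\mid(u-u')P$; so $u\equiv u'\pmod d$. By \eqref{eq:top}, $|u-u'|P<N'd$ and $\min(u,u')P\ge X/3$, so
\[
\frac{|u-u'|}{\min(u,u')}<\frac{3N'd}X\le\frac{Nd}X=\rho .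
\]
Thus at most $W(m)$ pairs $(u,u')$ contribute, each at most $\pi_u\pi_{m/u}\ll T^2/m$. By Cauchy--Schwarz,
\[
|R_m|\ge\frac{(\sum\nu)^2}{\sum\nu^2}\gg\frac{(2^kT^2/m)^2}{W(m)T^2/m}=\frac{T^24^k}{mW(m)} .
\]
Finally $\big(\sum_m\frac1m\big)^2\le\big(\sum_m\frac1{mW(m)}\big)\big(\sum_m\frac{W(m)}m\big)$, again by Cauchy--Schwarz, and \eqref{eq:inject} gives the claim.
\end{proof}

\section{Blocks of primes}\label{sec:blocks}

It remains to choose $\mathcal M$ with $k$ and $\sum1/m$ large while $W(m)$ stays, on average, near its minimal value $2^k$. We prescribe the number of prime factors of $m$ in each block of primes. Both sums in Proposition~\ref{prop:reduction} then become sums over integer vectors.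

\subsection*{Parameters}
Let $L=\log\log N$ and $D=\Lambda\varphi(d)/d$. By \eqref{eq:basic}, $\frac13\le\frac{\varphi(d)}3\le D\le\Lambda$. Put
\[
h=\max\big(0,\min(\lfloor\log_2D\rfloor,\lfloor\tfrac12\sqrt L\rfloor)\big),\qquad z=C_1(\Lambda+1)^2,
\]
where $C_1\ge16$ is an absolute constant fixed below. The cap $\frac12\sqrt L$ on $h$ is required in Section~\ref{sec:walk}. We have
\begin{equation}\label{eq:hz}
2^h\le3D,\qquad h\le\log z,\qquad1\le\log z\ll\log(\Lambda+2)\ll L .
\end{equation}
Indeed, $2^h\le D$ if $h>0$ and $1\le3D$ if $h=0$; next $h\le\log_2(\Lambda+1)\le2\log(\Lambda+1)\le\log z$; and the last two bounds follow from $\frac13\le\Lambda<\log N$.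

Let $K\ge1$ be the absolute constant of Proposition~\ref{prop:walk} below, whose statement involves no arithmetic. Let $n$ be the largest integer with $2^n\log z\le\frac1{4K}\log N$. Then $2^n\asymp\log N/\log z$, and \eqref{eq:hz} gives $L/\log2-O(\log L)\le n\le L/\log2$. Also $(h+1)^2\le(\frac12\sqrt L+1)^2\le L/2$ for large $N$. So
\begin{equation}\label{eq:n}
2^n\asymp\frac{\log N}{\log z},\qquad L\le n\le2L,\qquad(h+1)^2\le n/2 .
\end{equation}

Let $\lambda_j=z^{2^j}$. For $1\le j\le n$ let $\mathcal P_j$ be the set of primes in $(\lambda_{j-1},\lambda_j]$, and put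
\[
\sigma_j=\sum_{p\in\mathcal P_j}\frac1p,\qquad\ell_j=\log\lambda_{j-1}=2^{j-1}\log z .
\]
Since $\log\log\lambda_j-\log\log\lambda_{j-1}=\log2$, (M) gives $|\sigma_j-\log2|\le c_0/\ell_j$ with an absolute $c_0$. We fix $C_1\ge16$ so large that $(c_0+2)/\log C_1\le\frac12\log2$. As $\ell_j\ge\log C_1$,
\begin{equation}\label{eq:C1}
\frac{c_0+2}{\ell_j}\le\frac12\log2,\qquad\sigma_j\ge\frac12\log2 .
\end{equation}
All primes in the blocks exceed $z>3\Lambda\ge d$, so they do not divide $d$.

For $b=(b_1,\dots,b_n)\in\mathbb Z_{\ge0}^n$ put $B_0=0$, $B_j=b_1+\dots+b_j$ and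
\[
w(b)=\prod_{j=1}^n\frac1{b_j!},\qquad f(b)=1+\sum_{j=1}^n2^{B_j-j-h}.
\]
Call $b$ \emph{admissible} if $B_j\le j+h$ for $1\le j\le n$. Let $\mathcal M(b)$ be the set of squarefree integers with exactly $b_j$ prime factors in $\mathcal P_j$ for each $j$, and no other prime factors.

\subsection*{The two sums}

\begin{lemma}\label{lem:A}
Let $b$ be admissible and $k=B_n$. Then $\prod_j\sigma_j^{b_j}\asymp(\log2)^k$ and $\sum_{m\in\mathcal M(b)}1/m\gg(\log2)^kw(b)$.
\end{lemma}

\begin{proof}
Consider any product of $k$ real factors, of which $b_j$ differ from $\log2$ by at most $(c_0+2)/\ell_j$, for each $j$. By \eqref{eq:C1} and the bound $|\log(1+y)|\le2|y|$ for $|y|\le\frac12$, the product is $(\log2)^k\exp\big(O(\sum_jb_j/\ell_j)\big)$. Since $b_j\le B_j\le j+h$ and $\sum_{j\ge1}(j+h)2^{-j}=2+h$,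
\[
\sum_j\frac{b_j}{\ell_j}\le\frac{2(2+h)}{\log z}\ll1
\]
by \eqref{eq:hz}. So the product is $\asymp(\log2)^k$. This applies to $\prod_j\sigma_j^{b_j}$.

For the second claim, the sum factors over the blocks, and the factor of block $j$ is $1/b_j!$ times the sum of $1/(p_1\cdots p_{b_j})$ over ordered tuples of distinct primes of $\mathcal P_j$. When $p_1,\dots,p_i$ are fixed, $p_{i+1}$ avoids $i$ primes, each with reciprocal below $1/\lambda_{j-1}$, so its reciprocals sum to at least $\sigma_j-i/\lambda_{j-1}$. Here $i<j+h\le2\ell_j$, because $j\le2^{j-1}\le\ell_j$ and $h\le\log z\le\ell_j$. Hence $i/\lambda_{j-1}\le2\ell_je^{-\ell_j}\le2/\ell_j$, using $y^2\le e^y$ for $y\ge0$. The numbers $\sigma_j-i/\lambda_{j-1}$ therefore differ from $\log2$ by at most $(c_0+2)/\ell_j$ and are positive. Summing over $p_{b_j},\dots,p_1$ in this order gives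
\[
\sum_{m\in\mathcal M(b)}\frac1m\ge w(b)\prod_j\prod_{0\le i<b_j}\Big(\sigma_j-\frac i{\lambda_{j-1}}\Big)\asymp w(b)(\log2)^k.\qedhere
\]
\end{proof}

The next lemma is the general form of Example~\ref{ex:pq}. For two distinct divisors we fix all primes except one that divides exactly one of them, and we bound the weight of that prime. We take it in the highest possible block, where the saving is largest.

\begin{lemma}\label{lem:B}
Let $b$ be admissible and $k=B_n$. Then $\sum_{m\in\mathcal M(b)}W(m)/m\ll(2\log2)^kw(b)f(b)$.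
\end{lemma}

\begin{proof}
For $1\le i\le k$ let $j(i)$ be the index $j$ with $B_{j-1}<i\le B_j$. Each $m\in\mathcal M(b)$ equals $p_1\cdots p_k$ for exactly $\prod_jb_j!$ tuples of distinct primes with $p_i\in\mathcal P_{j(i)}$. Given the tuple, pairs of divisors correspond to pairs of sets $Y,Z\subseteq\{1,\dots,k\}$ through $u=\prod_{i\in Y}p_i$ and $u'=\prod_{i\in Z}p_i$. So
\[
\sum_{m\in\mathcal M(b)}\frac{W(m)}m=w(b)\sum_{Y,Z}\Sigma(Y,Z),
\]
where $\Sigma(Y,Z)$ is the sum of $1/(p_1\cdots p_k)$ over the tuples for which $(u,u')$ is counted by $W$. For $Y=Z$ we have $\Sigma(Y,Y)\le\prod_j\sigma_j^{b_j}\ll(\log2)^k$ by Lemma~\ref{lem:A}, and these $2^k$ pairs give the term $1$ of $f(b)$.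

Let $Y\ne Z$, let $I$ be the largest element of the symmetric difference of $Y$ and $Z$, and $j=j(I)$. The conditions defining $W$ are symmetric, so we may assume $I\in Y\setminus Z$. Put
\[
e=\prod_{i\in Y\setminus Z,\ i\ne I}p_i,\qquad e'=\prod_{i\in Z\setminus Y}p_i,\qquad U=e'/e .
\]
After canceling $\prod_{i\in Y\cap Z}p_i$, which is coprime to $d$, the conditions read
\[
p_Ie\equiv e'\pmod d,\qquad|p_I-U|\le\rho\min(p_I,U).
\]
Fix all $p_i$ with $i\ne I$. Then $p_I$ lies in a fixed reduced class modulo $d$ and in $[U-\rho U,U+\rho U]$, and $\rho\le3$ gives $U/4\le p_I\le4U$. Assume that some $p_I\in\mathcal P_j$ satisfies the conditions. Then $U\ge\lambda_{j-1}/4\ge z/4\ge(\Lambda+1)^2$.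

Let $x=\max(1,U-2\rho U)$. The primes in question lie in $(x,x+3\rho U]$. If $x=U-2\rho U$, this interval is $(U-2\rho U,U+\rho U]$. If $x=1\ge U-2\rho U$, then all primes exceed $x$ and $x+3\rho U\ge U+\rho U$. The ratio of the length to the modulus is $3\rho U/d=3U/\Lambda\ge3\sqrt U>1$; this is where the size of $z$ is used. By (BT) there are at most
\[
\frac{6\rho U}{\varphi(d)\log(3\sqrt U)}\le\frac{12\rho U}{\varphi(d)\log U}
\]
such primes, each with $1/p_I\le4/U$. Now $\rho/\varphi(d)=1/D$, and $\log U\ge\log(\lambda_{j-1}/4)\ge\frac12\log\lambda_{j-1}\ge2^{j-2}$ because $\lambda_{j-1}\ge16$ and $\log z\ge1$. With $2^h\le3D$,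
\[
\sum_{p_I}\frac1{p_I}\le\frac{48}{D\log U}\ll\frac{2^{-j}}D\ll2^{-h-j},
\]
uniformly in the other primes. Summing over those without the distinctness condition, and using \eqref{eq:C1} and Lemma~\ref{lem:A},
\[
\Sigma(Y,Z)\ll2^{-h-j}\,\sigma_j^{-1}\prod_{j'}\sigma_{j'}^{b_{j'}}\ll2^{-h-j(I)}(\log2)^k .
\]
For given $I$ there are $2^{k-I}\cdot2\cdot4^{I-1}=2^{k+I-1}$ pairs $(Y,Z)$: an index $i>I$ lies in both sets or in neither, $I$ lies in exactly one, and an index $i<I$ is free. Since $\sum_{I:\,j(I)=j}2^{I-1}\le2^{B_j}$,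
\[
\sum_{Y\ne Z}\Sigma(Y,Z)\ll(\log2)^k\sum_{I=1}^k2^{k+I-1}2^{-h-j(I)}\le(2\log2)^k\sum_{j=1}^n2^{B_j-j-h}.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:vectors}
Let $\mathcal B$ be a nonempty set of admissible vectors $b$, all with the same $B_n=k$ and with $\sum_jb_j2^{j-n}\le K$. Then
\[
|\mathcal A\cdot\mathcal A|\gg T^2(2\log2)^k\,\frac{\big(\sum_{b\in\mathcal B}w(b)\big)^2}{\sum_{b\in\mathcal B}w(b)f(b)} .
\]
\end{proposition}

\begin{proof}
Let $\mathcal M$ be the disjoint union of the sets $\mathcal M(b)$, $b\in\mathcal B$; it is nonempty by Lemma~\ref{lem:A}. For $m\in\mathcal M(b)$,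
\[
\log m\le\sum_jb_j\log\lambda_j=2^n\log z\sum_jb_j2^{j-n}\le K2^n\log z\le\tfrac14\log N .
\]
So Proposition~\ref{prop:reduction} applies. By Lemmas \ref{lem:A} and \ref{lem:B} the numerator there is $\gg(\log2)^{2k}(\sum w)^2$ and the denominator is $\ll(2\log2)^k\sum wf$, and $4^k(\log2)^{2k}/(2\log2)^k=(2\log2)^k$.
\end{proof}

\section{A ballot problem for a Poisson walk}\label{sec:walk}

This section is independent of the arithmetic. For integers $h\ge0$ and $n\ge1$ we keep the definitions of $B_j$, $w(b)$ and $f(b)$.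

\begin{proposition}\label{prop:walk}
There is an absolute constant $K\ge1$ with the following property. For all integers $h\ge0$ and $n\ge8$ with $(h+1)^2\le n/2$ there is a nonempty set $\mathcal B\subset\mathbb Z_{\ge0}^n$ such that every $b\in\mathcal B$ satisfies
\[
B_j\le j+h\ \ (1\le j\le n),\qquad B_n=n+h-1,\qquad\sum_{j=1}^nb_j2^{j-n}\le K,
\]
and
\[
\frac{\big(\sum_{b\in\mathcal B}w(b)\big)^2}{\sum_{b\in\mathcal B}w(b)f(b)}\gg\frac{e^n}{(h+1)^5\,n^{3/2}} .
\]
\end{proposition}

Let $\operatorname{Po}(t)$ denote a Poisson variable of mean $t$, so $\mathbb P(\operatorname{Po}(t)=c)=e^{-t}t^c/c!$ for integers $c\ge0$; a sum of $t$ independent $\operatorname{Po}(1)$ variables is a $\operatorname{Po}(t)$ variable. If $x_1,\dots,x_n$ are independent $\operatorname{Po}(1)$ variables, then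
\begin{equation}\label{eq:poisson}
w(b)=e^n\,\mathbb P\big((x_1,\dots,x_n)=b\big).
\end{equation}
The sequence $B_j-j-h$ becomes a centered random walk that starts at $-h$, must stay $\le0$ and must end at $-1$, and $f$ penalizes the time it spends near $0$. We split the path in two. In the first $r=(h+1)^2$ steps the walk climbs from $-h$ to $0$. A rise of $h\le\sqrt r$ is within one standard deviation, so this costs only a power of $h+1$, and there we bound each term of $f$ by $1$. In the remaining $J=n-r$ steps the walk leaves $0$, stays negative and ends at $-1$. The probability of this is given exactly by (HT), and we show that such a path is near $0$ only for a bounded time on average.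

\begin{lemma}\label{lem:po}
Let $t\ge1$ and $c$ be integers. Then $\mathbb P(\operatorname{Po}(t)=c)\ll t^{-1/2}$. If $|c|\le\sqrt t$ and $t+c\ge1$, then $\mathbb P(\operatorname{Po}(t)=t+c)\gg t^{-1/2}$.
\end{lemma}

\begin{proof}
The ratio of the probabilities at $c+1$ and at $c\ge0$ is $t/(c+1)$, so the maximum is attained at $c=t$, where it is $e^{-t}t^t/t!\asymp t^{-1/2}$ by (St). For the lower bound, (St) and $1+y\le e^y$ give
\[
\frac{e^{-t}t^{t+c}}{(t+c)!}\asymp\frac{e^c}{(t+c)^{1/2}}\Big(1+\frac ct\Big)^{-(t+c)}\ge\frac{e^c\,e^{-c(t+c)/t}}{(t+c)^{1/2}}=\frac{e^{-c^2/t}}{(t+c)^{1/2}}\ge\frac{e^{-1}}{(2t)^{1/2}}.\qedhere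
\]
\end{proof}

\subsection*{The climb}

\begin{lemma}\label{lem:climb}
Let $h\ge0$, $r=(h+1)^2$, and let $\mathcal E_1$ be the event that $x_1+\dots+x_j\le j+h$ for $1\le j\le r$, with equality for $j=r$. Then $\mathbb P(\mathcal E_1)\gg(h+1)^{-3}$.
\end{lemma}

\begin{proof}
Let $c_t=x_t-1$ and $H_j=c_1+\dots+c_j$, $H_0=0$. The event $\mathcal E_1$ says that $H_r=h$ and that all suffix sums $c_{j+1}+\dots+c_r=h-H_j$ $(0\le j<r)$ are $\ge0$. We claim that if $H_r=h$, then some cyclic rotation of $(c_1,\dots,c_r)$ has all suffix sums $\ge0$. Choose $j^*\in\{1,\dots,r\}$ maximizing $H_j$ and take the rotation $(c_{j^*+1},\dots,c_r,c_1,\dots,c_{j^*})$. Its suffix sums are $H_{j^*}-H_j$ for $0\le j<j^*$ and $(h-H_j)+H_{j^*}$ for $j^*\le j<r$. The first are $\ge0$ by maximality and, for $j=0$, by $H_{j^*}\ge H_r=h\ge0$; the second are $\ge h\ge0$. Each of the $r$ rotations has the same distribution as the original sequence, so $r\,\mathbb P(\mathcal E_1)\ge\mathbb P(H_r=h)=\mathbb P(\operatorname{Po}(r)=r+h)\gg r^{-1/2}$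 by Lemma~\ref{lem:po}, as $h\le\sqrt r$.
\end{proof}

\subsection*{The excursion}
Let $y_1,y_2,\dots$ be independent $\operatorname{Po}(1)$ variables and let $s_j=j-(y_1+\dots+y_j)$, $s_0=0$, be the \emph{slack}. For $t,i\ge1$ put
\begin{align*}
p_t(i)&=\mathbb P(s_1,\dots,s_t\ge1,\ s_t=i),\\
q_t(i)&=\mathbb P(i+s_1,\dots,i+s_t\ge1,\ i+s_t=1).
\end{align*}
So $p_t(i)$ describes a path from $0$ to $i$ and $q_t(i)$ a path from $i$ to $1$, both staying $\ge1$. The steps of $s$ are at most $1$ and unbounded below, while (HT) needs steps $\ge-1$; reversing time supplies them.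

\begin{lemma}\label{lem:pq}
For $t,i\ge1$ we have $p_t(i)=\frac it\,\mathbb P(\operatorname{Po}(t)=t-i)\ll i\,t^{-3/2}$ and $q_t(i)\ll i^2t^{-3/2}$.
\end{lemma}

For instance, $p_2(1)=\mathbb P(y_1=0,\,y_2=1)=e^{-2}=\frac12\mathbb P(\operatorname{Po}(2)=1)$.

\begin{proof}
For $0\le\tau\le t$ put $S_\tau=s_{t-\tau}-s_t=\sum_{t-\tau<j\le t}(y_j-1)$. This is a walk with independent steps distributed as $\operatorname{Po}(1)-1\ge-1$, and $S_\tau+\tau$ is a $\operatorname{Po}(\tau)$ variable. We extend it to all $\tau\geq 0$ by further independent steps of the same law.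

We have $s_t=i$ if and only if $S_t=-i$, and then $s_{t-\tau}=i+S_\tau$. So the event defining $p_t(i)$ is that $S_\tau>-i$ for $\tau<t$ and $S_t=-i$: the walk first hits $-i$ at time $t$. Now (HT) and Lemma~\ref{lem:po} give the first claim.

We have $i+s_t=1$ if and only if $S_t=i-1$, and then $i+s_{t-\tau}=1+S_\tau$. So $q_t(i)=\mathbb P(S_\tau\ge0\text{ for }\tau\le t,\ S_t=i-1)$. This is not a hitting event, but it becomes one if we let the walk continue until it reaches $-1$. Let $\nu=2i^2$, the natural time scale for a descent by $i$. If the event occurs and the walk, restarted at time $t$, first descends by $i$ after exactly $\nu$ more steps, then $S$ first hits $-1$ at time $t+\nu$. By independence of the steps before and after time $t$, and (HT) applied twice,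
\[
q_t(i)\cdot\frac i\nu\,\mathbb P(\operatorname{Po}(\nu)=\nu-i)\le\frac1{t+\nu}\,\mathbb P(S_{t+\nu}=-1)\ll(t+\nu)^{-3/2}\le t^{-3/2}.
\]
As $i\le\sqrt\nu$ and $\nu-i\ge1$, Lemma~\ref{lem:po} shows that the left side is $\gg q_t(i)\cdot\frac1i\cdot\frac1i$.
\end{proof}

\begin{lemma}\label{lem:excursion}
Let $J\ge4$, let $\mathcal E_2$ be the event that $s_1,\dots,s_J\ge1$ and $s_J=1$, and let $1_{\mathcal E_2}$ be its indicator. Then
\[
\mathbb P(\mathcal E_2)\asymp J^{-3/2},\qquad\sum_{j=1}^J\mathbb E\big[1_{\mathcal E_2}2^{-s_j}\big]\ll J^{-3/2},\qquad\sum_{j=1}^J2^{j-J}\,\mathbb E\big[1_{\mathcal E_2}y_j\big]\ll J^{-3/2}.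
\]
\end{lemma}

\begin{proof}
By Lemmas \ref{lem:pq} and \ref{lem:po}, $\mathbb P(\mathcal E_2)=p_J(1)=\frac1J\mathbb P(\operatorname{Po}(J)=J-1)\asymp J^{-3/2}$.

In the second sum the term $j=J$ is $\frac12\mathbb P(\mathcal E_2)$. For $j<J$ we split according to the value $i=s_j$. The steps before and after time $j$ are independent, so
\[
\mathbb E\big[1_{\mathcal E_2}2^{-s_j}\big]=\sum_{i\ge1}2^{-i}p_j(i)\,q_{J-j}(i)\ll\frac1{j^{3/2}(J-j)^{3/2}}\sum_{i\ge1}\frac{i^3}{2^i}.
\]
One of $j$, $J-j$ is at least $J/2$, so $\sum_{j<J}j^{-3/2}(J-j)^{-3/2}\le2(J/2)^{-3/2}\sum_{j\ge1}j^{-3/2}\ll J^{-3/2}$.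

In the third sum write $j=J-R$ with $R\ge0$. Since $\mathbb E[y_j]=1$, the terms with $R\ge J/2$ contribute at most $\sum_{R\ge J/2}2^{-R}\ll2^{-J/2}\ll J^{-3/2}$. Let $R<J/2$, put $t=j-1>J/2-1\ge J/4$, and let $V=y_j+\dots+y_J$, a $\operatorname{Po}(R+1)$ variable independent of $s_1,\dots,s_t$. On $\mathcal E_2$ we have $s_1,\dots,s_t\ge1$ and $1=s_J=s_t+(R+1)-V$, that is, $V=R+s_t$. When $V=R+i$ we have $i\le V$ and $y_j\le V$. Hence, by Lemma~\ref{lem:pq},
\[
\mathbb E\big[1_{\mathcal E_2}y_j\big]\le\sum_{i\ge1}p_t(i)\,\mathbb E\big[y_j1_{V=R+i}\big]\ll t^{-3/2}\,\mathbb E[V^2]\ll J^{-3/2}(R+1)^2,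
\]
since $\mathbb E[V^2]=(R+1)+(R+1)^2$. Finally $\sum_{R\ge0}2^{-R}(R+1)^2<\infty$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:walk}]
By the first and third bounds of Lemma~\ref{lem:excursion} there is an absolute $C_2>0$ with
\begin{equation}\label{eq:C2}
\mathbb E\Big[1_{\mathcal E_2}\sum_{j=1}^Jy_j2^{j-J}\Big]\le C_2\,\mathbb P(\mathcal E_2)\qquad(J\ge4).
\end{equation}
Put $K=1+2C_2$. Given $h$ and $n$, let $r=(h+1)^2$ and $J=n-r$, so $4\le n/2\le J\le n$. Let $x_1,\dots,x_n$ be independent $\operatorname{Po}(1)$ variables and $y_j=x_{r+j}$. Then $\mathcal E_1$ depends on $x_1,\dots,x_r$ and $\mathcal E_2$ on $x_{r+1},\dots,x_n$, so they are independent. Let $\mathcal B$ be the set of values $b$ of $(x_1,\dots,x_n)$ for which $\mathcal E_1$ and $\mathcal E_2$ hold and $\sum_jb_j2^{j-n}\le K$. For $b\in\mathcal B$ we have $B_j\le j+h$ for $j\le r$, $B_r=r+h$, and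
\begin{equation}\label{eq:slack}
B_{r+j}-(r+j)-h=-s_j\le-1\qquad(1\le j\le J),
\end{equation}
with equality for $j=J$. So $b$ has the three listed properties.

On $\mathcal E_1$ the first $r$ coordinates contribute at most $(r+h)2^{r-n}\le n2^{-n/2}\le1$ to $\sum_jb_j2^{j-n}$, because $r+h\le2r\le n$ and $n-r\ge n/2$. The other coordinates contribute $\sum_{j\le J}y_j2^{j-J}$. By \eqref{eq:C2} and Markov's inequality this exceeds $2C_2=K-1$ on a part of $\mathcal E_2$ of probability at most $\frac12\mathbb P(\mathcal E_2)$. By independence and \eqref{eq:poisson},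
\[
\sum_{b\in\mathcal B}w(b)\ge\tfrac12e^n\,\mathbb P(\mathcal E_1)\mathbb P(\mathcal E_2)\gg e^n\,\mathbb P(\mathcal E_1)J^{-3/2}.
\]
On $\mathcal B$ we have $f(b)\le1+r+\sum_{j=1}^J2^{-s_j}$, by $B_j-j-h\le0$ for $j\le r$ and \eqref{eq:slack}. So Lemma~\ref{lem:excursion} gives
\[
\sum_{b\in\mathcal B}w(b)f(b)\le e^n\,\mathbb P(\mathcal E_1)\,\mathbb E\Big[1_{\mathcal E_2}\Big(1+r+\sum_{j=1}^J2^{-s_j}\Big)\Big]\ll e^n\,\mathbb P(\mathcal E_1)(h+1)^2J^{-3/2}.
\]
The quotient in the proposition is therefore $\gg e^n\,\mathbb P(\mathcal E_1)(h+1)^{-2}J^{-3/2}$, and Lemma~\ref{lem:climb} and $J\le n$ finish the proof.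
\end{proof}

\section{Proof of the theorems}\label{sec:final}

\begin{proposition}\label{prop:key}
If $\Lambda<\log N$ and $N$ is large, then with $h$ and $z$ as in Section~\ref{sec:blocks},
\[
|\mathcal A\cdot\mathcal A|\gg F(N)\cdot\Big(\frac d{\varphi(d)}\Big)^2\frac{2^{\kappa h}}{(h+1)^5(\log z)^2}.
\]
\end{proposition}

\begin{proof}
By \eqref{eq:n}, Proposition~\ref{prop:walk} applies to $h$ and $n$. Its set $\mathcal B$ satisfies the hypotheses of Proposition~\ref{prop:vectors} with $k=n+h-1$, so
\[
|\mathcal A\cdot\mathcal A|\gg T^2\,(2e\log2)^n\,(2\log2)^h\,(h+1)^{-5}n^{-3/2}.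
\]
Since $\log_2(2e\log2)=\frac{1+\log\log4}{\log2}=2-2\theta$, we get from \eqref{eq:n} and $\log z\ge1$
\[
(2e\log2)^n=(2^n)^{2-2\theta}\asymp\Big(\frac{\log N}{\log z}\Big)^{2-2\theta}\ge\frac{(\log N)^{2-2\theta}}{(\log z)^2}.
\]
Also $(2\log2)^h=2^{\kappa h}$, $n\le2L$ and $T^2=(d/\varphi(d))^2N^2/\log^2N$.
\end{proof}

\begin{remark}
Without the extra primes, that is, with $0$ in place of $h$, the right side would be $F(N)(d/\varphi(d))^2/(\log z)^2$. For $d=1$ and $\Lambda=\sqrt{\log N}$ this is $\asymp F(N)/(\log\log N)^2$, and Proposition~\ref{prop:energy} gives only $N^2/\sqrt{\log N}$. Neither bound reaches $F(N)$.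
\end{remark}

Let $G(t)=t^\kappa(\log(t+2))^{-10}$ for $t\ge\frac13$. This function is continuous and positive and tends to infinity. Its logarithmic derivative $\frac\kappa t-\frac{10}{(t+2)\log(t+2)}$ is positive for $t\ge t_0=e^{10/\kappa}$. Hence
\begin{equation}\label{eq:G}
G(t)\gg1,\qquad G(t)\gg G(s)\qquad(t\ge s\ge\tfrac13):
\end{equation}
the first bound holds because $G$ has a positive minimum; the second holds by monotonicity if $s\ge t_0$, and by $G(s)\ll1\ll G(t)$ if $s<t_0$. Recall that $L=\log\log N$ and $\Lambda_*=\min(\Lambda,2^{\sqrt L/2})\ge\frac13$.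

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Lower bound.} We must show $|\mathcal A\cdot\mathcal A|\gg F(N)G(\Lambda_*)$. There are three cases.

Let $\Lambda\ge\log N$. For large $N$ we have $G(\Lambda_*)\ll\Lambda_*^\kappa\le2^{\kappa\sqrt L/2}\le e^{2\theta L}=(\log N)^{2\theta}$, so $F(N)G(\Lambda_*)\ll N^2$, and Proposition~\ref{prop:energy} applies.

Let $\Lambda<\log N$ and $\lfloor\log_2D\rfloor\le\lfloor\frac12\sqrt L\rfloor$. Then $h=\max(0,\lfloor\log_2D\rfloor)$, so $2^h\ge D/2$ and
\[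
\Big(\frac d{\varphi(d)}\Big)^22^{\kappa h}\gg\Big(\frac d{\varphi(d)}\Big)^2D^\kappa=\Big(\frac d{\varphi(d)}\Big)^{2-\kappa}\Lambda^\kappa\ge\Lambda^\kappa .
\]
By \eqref{eq:hz}, $h+1\ll\log z\ll\log(\Lambda+2)$. Proposition~\ref{prop:key}, the bound $\log(\Lambda+2)\ge\log\frac73$ and \eqref{eq:G} give
\[
|\mathcal A\cdot\mathcal A|\gg F(N)\Lambda^\kappa(\log(\Lambda+2))^{-7}\gg F(N)G(\Lambda)\gg F(N)G(\Lambda_*).
\]

Let $\Lambda<\log N$ and $\lfloor\log_2D\rfloor>\lfloor\frac12\sqrt L\rfloor$. Then $h=\lfloor\frac12\sqrt L\rfloor$, so $2^{\kappa h}\gg2^{\kappa\sqrt L/2}$, $h+1\ll\sqrt L$, and $\log z\ll L$ by \eqref{eq:hz}. Proposition~\ref{prop:key} gives $|\mathcal A\cdot\mathcal A|\gg F(N)2^{\kappa\sqrt L/2}L^{-5}$. Moreover $\Lambda\ge D\ge2^{h+1}>2^{\sqrt L/2}$, so $\Lambda_*=2^{\sqrt L/2}$, $\log(\Lambda_*+2)\asymp\sqrt L$ and $G(\Lambda_*)\asymp2^{\kappa\sqrt L/2}L^{-5}$.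

\emph{Upper bound.} Every product of two elements of $\mathcal A\subset[-X,X]$ is $0$ or, up to sign, an element of $[X]\cdot[X]$. The integer $X=\Lambda N$ is at least $N/3$, so $\log X\gg\log N$ and $\log\log X\gg\log\log N$. By \eqref{eq:ford},
\[
|\mathcal A\cdot\mathcal A|\le2|[X]\cdot[X]|+1\ll F(X)\ll\Lambda^2F(N).
\]

\emph{Classification.} If $\Lambda$ stays bounded, the upper bound gives $|\mathcal A\cdot\mathcal A|\ll F(N)$, and the lower bound with $G(\Lambda_*)\gg1$ gives the reverse inequality. If $\Lambda$ is unbounded, then $\Lambda\to\infty$ along a subsequence on which $N\to\infty$. There $\Lambda_*\to\infty$, so $G(\Lambda_*)\to\infty$ and $|\mathcal A\cdot\mathcal A|/F(N)\to\infty$.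
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the lower bound of Theorem~\ref{thm:sharp} and \eqref{eq:G}, $|\mathcal A\cdot\mathcal A|\gg F(N)G(\Lambda_*)\gg F(N)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK}
van der Hofstad and Keane, Amer. Math. Monthly \textbf{115} (2008).

\bibitem{XZ}
Max Wenqiang Xu and Yunkun Zhou, \emph{On product sets of arithmetic progressions}, arXiv:2201.00104 (2022).

\end{thebibliography}
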